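\title{All pairs of cop number and attacking cop number}

\begin{abstract}
In Cops and Attacking Robbers the robber may eliminate a cop by moving onto her vertex. The attacking cop number $\mathrm{cc}(G)$ and the cop number $\mathrm{c}(G)$ of a finite connected graph satisfy $\mathrm{c}(G)\le \mathrm{cc}(G)\le 2\,\mathrm{c}(G)$. We show that there is no other constraint: a pair $(a,b)$ of positive integers equals $(\mathrm{c}(G),\mathrm{cc}(G))$ for some $G$ if and only if $a\le b\le 2a$. In particular, for every $k\ge 1$ there is a graph with $\mathrm{c}(G)=k$ and $\mathrm{cc}(G)=2k$, so the difference of the two parameters is unbounded. The main construction uses the cosets of $k$ subgroups in a finite group without short relations.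
\end{abstract}

\section{Introduction}

All graphs are finite, simple and connected. A player may pass, which we regard as a move along a loop at the current vertex. We write $N(v)$ for the set of neighbors of $v$ other than $v$, and $N[v]=N(v)\cup\{v\}$.

In the \emph{classical game} of Cops and Robbers on a graph $G$, one player places $k$ cops on vertices of $G$, and then the other player places a robber. Several cops may share a vertex; cops are always counted with multiplicity. In each round every cop moves to an adjacent vertex or passes, and then the robber moves to an adjacent vertex or passes. The cops win if, after finitely many moves, some cop moves onto the robber's vertex; this is a \emph{capture}. The robber wins if he evades capture forever. A cop who passes on the robber's vertex captures him, so a robber who starts on a cop or steps onto a cop has lost. The \emph{cop number} $\mathrm{c}(G)$ is the least $k$ for which the cops have a winning strategy.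

The \emph{attacking game}, Cops and Attacking Robbers, changes one rule. When the robber moves onto a vertex occupied by a cop, he eliminates that one cop, and play continues. If a second cop stands on the same vertex, she captures him in the next round. The initial placement of the robber is not an attack. The \emph{attacking cop number} $\mathrm{cc}(G)$ is the least number of cops that can force a capture in this game.

The difference $\mathrm{cc}(G)-\mathrm{c}(G)$ is the price that the cops pay for being vulnerable. It is known that
\begin{equation}\label{eq:bounds}
\mathrm{c}(G)\le \mathrm{cc}(G)\le 2\,\mathrm{c}(G);
\end{equation}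
we recall the proof in Section~\ref{sec:safe}. The upper bound comes from giving every cop a partner, and this looks wasteful. A cop is in danger only when she ends her move next to the robber. A cop who blocks a route from distance two needs no partner, because a robber who steps next to her is captured before he can attack. On a long cycle, one pair of cops drives the robber toward a single stationary cop, and one extra cop suffices (Example~\ref{ex:cycle}). One might therefore guess that a bounded number of extra cops is always enough. Small differences do occur: it is known that the line graph of the Petersen graph has $\mathrm{c}=2$ and $\mathrm{cc}=4$, and that there are graphs with $\mathrm{cc}=2\,\mathrm{c}=6$. The following question comes from Clow, Huggan and Messinger~\cite{CHM}.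

\begin{quote}
\emph{Is there, for every integer $k\ge 3$, a graph $G$ with $\mathrm{cc}(G)-\mathrm{c}(G)\ge k$?}
\end{quote}

The answer is yes, and in fact \eqref{eq:bounds} is the only relation between the two parameters.

\begin{theorem}\label{thm:main}
A pair of positive integers $(a,b)$ equals $(\mathrm{c}(G),\mathrm{cc}(G))$ for some finite connected graph $G$ if and only if $a\le b\le 2a$.
\end{theorem}

\begin{corollary}\label{cor:diff}
For every $k\ge1$ there is a graph $G$ with $\mathrm{c}(G)=k$ and $\mathrm{cc}(G)=2k$, so that $\mathrm{cc}(G)-\mathrm{c}(G)=k$. No graph with cop number below $k$ has difference at least $k$.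
\end{corollary}

The first sentence is the case $(a,b)=(k,2k)$ of Theorem~\ref{thm:main}, and the second follows from $\mathrm{cc}(G)-\mathrm{c}(G)\le \mathrm{c}(G)$. The theorem rests on two constructions.

\begin{theorem}\label{thm:A}
For all integers $k\ge2$ and $1\le s\le k$ there is a graph $G$ with $\mathrm{c}(G)=k$ and $\mathrm{cc}(G)=k+s$.
\end{theorem}

\begin{proposition}\label{prop:B}
For every $k\ge1$ there is a graph $G$ with $\mathrm{c}(G)=\mathrm{cc}(G)=k$.
\end{proposition}

The condition in Theorem~\ref{thm:main} is necessary by \eqref{eq:bounds}. Conversely, Proposition~\ref{prop:B} gives the pairs $(a,a)$, Theorem~\ref{thm:A} gives the pairs $(a,a+s)$ with $a\ge2$ and $1\le s\le a$, and the one remaining pair $(1,2)$ is realized by the path $P_4$ (Example~\ref{ex:P4}).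

Section~\ref{sec:grid} shows the mechanism behind Theorem~\ref{thm:A} on a graph with $29$ vertices and identifies the obstacle to the general case. Section~\ref{sec:group} builds the group that removes the obstacle, Sections~\ref{sec:graph} and~\ref{sec:proofA} prove Theorem~\ref{thm:A}, and Section~\ref{sec:B} proves Proposition~\ref{prop:B}.

\section{Safe vertices and the simplest cases}\label{sec:safe}

A vertex $v$ \emph{threatens} a vertex $u$ if $u\in N[v]$, and it threatens a set of vertices if it threatens some element of the set. A cop threatens whatever her vertex threatens. After the robber has started or moved, his vertex is \emph{safe} if no remaining cop threatens it; a cop whom he has just eliminated does not count. No cop can reach a safe vertex in one move. Hence a robber who starts on a safe vertex and ends every move on a safe vertex is never captured, and no cop stands on his vertex when it is his turn. Every lower bound in this paper is proved by exhibiting a safe start and a safe move at every turn.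

A set $D$ of vertices is \emph{dominating} if every vertex is threatened by some element of $D$. A vertex is \emph{universal} if it is adjacent to all other vertices.

\begin{lemma}\label{lem:basic}
Let $G$ be a graph.
\begin{enumerate}
\item[(a)] The inequalities \eqref{eq:bounds} hold.
\item[(b)] If $D$ is a dominating set, then $\mathrm{cc}(G)\le |D|$.
\item[(c)] $\mathrm{cc}(G)=1$ if and only if $G$ has a universal vertex.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For the first inequality, cops in the classical game follow a winning strategy for the attacking game. The two games agree until the robber steps onto a cop, and at that moment he has lost the classical game. For the second inequality, replace each cop of a winning classical strategy by two cops who move together. If the robber steps onto a pair, the survivor captures him; otherwise the play is a play of the classical game.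

(b) Cops placed on $D$ leave no safe start, so they capture the robber in their first move.

(c) A universal vertex is a dominating set of size one. If there is no universal vertex, the robber has a safe start against one cop. He passes as long as the cop ends her move at distance at least two, and he attacks as soon as she ends her move next to him. Then no cop is left.
\end{proof}

\begin{example}\label{ex:P4}
On the path $P_4$ with four vertices, one cop wins the classical game by walking toward the robber. There is no universal vertex, so $\mathrm{cc}(P_4)\ge2$, and $\mathrm{cc}(P_4)=2$ by \eqref{eq:bounds}.
\end{example}

\begin{example}\label{ex:cycle}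
Let $C_n$ be the cycle on $\{0,1,\dots,n-1\}$ with $n\ge7$. Then $\mathrm{c}(C_n)=2$ and $\mathrm{cc}(C_n)=3$. For the upper bounds, all cops start on $0$. One cop stays there, and the others (one in the classical game, two in the attacking game) walk together to $1,2,3,\dots$. When the walkers are on $j$, the robber must end his move in $\{j+2,\dots,n-2\}$ to avoid capture, and this set is empty for $j=n-3$. For the lower bounds, two cops threaten at most $6<n$ vertices, so there is a safe start. The robber, on a vertex $r$, passes unless a cop is adjacent to him, say on $r-1$. If she is the only cop, or if the other cop is on $r-1$ or $r-2$, then $r+1$ is safe. This settles the classical game with one cop. In the attacking game with two cops, the remaining case is that the other cop is on neither $r-1$ nor $r-2$, and then attacking $r-1$ is safe.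
\end{example}

\section{A graph with cop number 2 and attacking cop number 3}\label{sec:grid}

To make partners necessary, we must force a cop to stand next to the robber in order to block a route. A triangle does this. If $r,r',y$ form a triangle and the edge $r'y$ lies in no other triangle, then a single cop who wants to prevent a robber on $r$ from using either $r'$ or $y$ has to stand on one of them. The following graph has one such route and one ordinary route at each of the robber's main positions.

Take a grid of \emph{cells} $(a,b)$ with $a\in\mathbb Z_3$ and $b\in\mathbb Z_6$. Add a vertex $R_a$ adjacent to the six cells of row $a$, a vertex $C_b$ adjacent to the three cells of column $b$, a \emph{hub} $h_R$ adjacent to all $R_a$, and a hub $h_C$ adjacent to all $C_b$. Finally, join each cell $(a,b)$ to its \emph{partner} $(a,b+3)$. Call this graph $G_0$; it has $18+3+6+2=29$ vertices. A cell $r=(a,b)$ with partner $r'$ has three neighbors, which we split into a \emph{wide exit} $\{R_a,r'\}$ and a \emph{narrow exit} $\{C_b\}$.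

\begin{proposition}\label{prop:grid}
$\mathrm{c}(G_0)=2$ and $\mathrm{cc}(G_0)=3$.
\end{proposition}

\begin{proof}
\emph{The cops.} In the attacking game, put two cops on $h_R$ and one on $h_C$. They threaten every vertex that is not a cell, so the robber starts on a cell $r=(a,b)$. Both cops on $h_R$ move to $R_a$, and the third cop passes. Now $r$ and $r'$ are adjacent to $R_a$, the vertex $C_b$ is adjacent to $h_C$, and an attack on $R_a$ leaves a second cop there. So the robber is captured whatever he does. In the classical game a single cop on $h_R$ does the work of the pair.

\emph{The robber against at most two cops.} A vertex other than $R_a$ threatens at most two cells of row $a$: a cell of row $a$ threatens itself and its partner, a vertex $C_b$ threatens one cell of the row, and other vertices threaten none. So if no cop is on $R_a$, at least $6-4$ cells of row $a$ are unthreatened. This gives a safe move from $R_a$. It also gives a safe start, since one of the three vertices $R_a$ carries no cop. A vertex other than $C_b$ threatens at most one cell of column $b$: the cells threatened by a cell or by a row vertex lie in a single row, and the other vertices threaten none. So one of the three cells is a safe move from $C_b$.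

Now let the robber be on a cell $r=(a,b)$. Apart from $r$, the vertices that threaten $R_a$, $r'$ and $C_b$ are, respectively,
\[
\{R_a,h_R\}\cup(\text{row }a\setminus\{r\}),\qquad \{r',R_a,C_{b+3}\},\qquad \{C_b,h_C\}\cup(\text{column }b\setminus\{r\}).
\]
Two facts can be read off: (a) no vertex threatens both exits, and (b) the only vertices that threaten both $R_a$ and $r'$ are $R_a$ and $r'$ themselves. If some exit is threatened by no cop, the robber moves to $R_a$ or $C_b$ in that exit. By (a) this always happens against one cop, so $\mathrm{c}(G_0)\ge2$. Otherwise there are two cops, and by (a) exactly one of them threatens the wide exit. If she stands outside it, then by (b) she misses $R_a$ or $r'$, and the robber moves there. If she stands in it, he attacks her, and the other cop does not threaten his new vertex. He always ends his move on a cell, a row vertex or a column vertex, so $\mathrm{cc}(G_0)\ge3$.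
\end{proof}

The count generalizes: with $k$ exits of which $s$ are wide, facts (a) and (b) should force $k$ cops in the classical game and $2s+(k-s)=k+s$ cops in the attacking game. The difficulty is to keep (a) when there are two wide exits. Suppose that we take an even number of rows, pair them by $a\leftrightarrow a'$, and give each cell a second partner in its column. Then the cell $(a',b+3)$ is adjacent to both partners $(a,b+3)$ and $(a',b)$ of $(a,b)$, so one cop threatens both exits and the count breaks down.

In group terms, the grid is a product $H_1\times H_2$, rows and columns are the cosets of the factors, partners differ by involutions $t_1\in H_1$ and $t_2\in H_2$, and the offending $4$-cycle is the relation $t_1t_2t_1t_2=1$. We therefore keep the coset structure but replace the direct product by a finite group in which no short alternating product is trivial.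

\section{A finite group without short relations}\label{sec:group}

Let $H_1,\dots,H_k$ be subgroups of a group. A \emph{reduced product of length $\ell$} is a product $x_1x_2\cdots x_\ell$ with $x_j\in H_{i_j}\setminus\{1\}$ for all $j$ and $i_j\ne i_{j+1}$ for $1\le j<\ell$. In a free product no reduced product is trivial, as one sees by letting the factors act on reduced words by right multiplication, but the free product of two or more nontrivial groups is infinite. We need only lengths up to $4$, so we truncate this action to words of length at most $4$.

\begin{lemma}\label{lem:group}
Let $k,n\ge2$. There is a finite group $\Gamma$ generated by cyclic subgroups $H_1,\dots,H_k$ of order $n$ such that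
\begin{equation}\label{eq:star}
\text{no reduced product of length $\ell$ with $1\le\ell\le4$ is equal to $1$.}
\end{equation}
\end{lemma}

\begin{proof}
Let $Z_1,\dots,Z_k$ be disjoint cyclic groups of order $n$, written multiplicatively. Let $W$ be the finite set of words $x_1\cdots x_\ell$ with $0\le\ell\le4$ in which every letter is a non-identity element of some $Z_i$ and consecutive letters come from different groups $Z_i$.

Fix $i$. Every word $w\in W$ can be written uniquely as $w=uy$, where the word $u$ does not end in a letter of $Z_i$ and $y\in Z_i$, with the convention $u1=u$. For $x\in Z_i$ define
\[
w\cdot x=\begin{cases} u(yx) & \text{if $u$ has length at most $3$},\\ w & \text{if $u$ has length $4$ (then $w=u$)}.\end{cases}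
\]
The word $w\cdot x$ lies in $W$ and has the same part $u$ as $w$. Hence $w\cdot1=w$ and $(w\cdot x)\cdot x'=w\cdot(xx')$, so this is a right action of $Z_i$ on $W$. Composing permutations from left to right, we obtain a homomorphism $\varphi_i\colon Z_i\to\operatorname{Sym}(W)$. Let $H_i=\varphi_i(Z_i)$, and let $\Gamma$ be the subgroup of the finite group $\operatorname{Sym}(W)$ generated by $H_1,\dots,H_k$.

Let $x_1\cdots x_\ell\in W$ with $\ell\ge1$ and $x_j\in Z_{i_j}$. Apply $\varphi_{i_1}(x_1),\dots,\varphi_{i_\ell}(x_\ell)$ in turn to the empty word. Before step $j$ the current word is $x_1\cdots x_{j-1}$, which has length at most $3$ and does not end in a letter of $Z_{i_j}$, so step $j$ appends $x_j$. Thus $\varphi_{i_1}(x_1)\cdots\varphi_{i_\ell}(x_\ell)$ sends the empty word to the nonempty word $x_1\cdots x_\ell$ and is not the identity. For $\ell=1$ this shows that $\varphi_i$ is injective, so $H_i$ is cyclic of order $n$. Every reduced product of length at most $4$ in $\Gamma$ has the form just considered, which proves \eqref{eq:star}.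
\end{proof}

If $i\ne j$ and $1\ne x\in H_i\cap H_j$, then $x\cdot x^{-1}$ is a reduced product of length $2$ equal to $1$. If $g,g'\in aH_i\cap bH_j$, then $g^{-1}g'\in H_i\cap H_j$. Hence \eqref{eq:star} implies
\begin{equation}\label{eq:cap}
H_i\cap H_j=\{1\}\quad\text{and}\quad |aH_i\cap bH_j|\le1\qquad (i\ne j,\ a,b\in\Gamma).
\end{equation}

\section{The coset graph and its exits}\label{sec:graph}

Fix $k\ge2$ and $1\le s\le k$. Take $\Gamma,H_1,\dots,H_k$ from Lemma~\ref{lem:group} with $n=4k$. Since $n$ is even, the cyclic group $H_i$ has an element $t_i$ of order $2$; we use $t_i$ only for $i\le s$, and wherever $t_i$ appears below, $i\le s$ is understood. By \eqref{eq:cap} the elements $t_1,\dots,t_s$ are distinct, $t_i\notin H_j$ for $j\ne i$, and cosets of different subgroups $H_i$ are different sets.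

The graph $G$ has three kinds of vertices: the \emph{cells}, which are the elements of $\Gamma$; a \emph{coset vertex} $[gH_i]$ for each $i$ and each left coset $gH_i$; and \emph{hubs} $h_1,\dots,h_k$. The brackets distinguish the vertex $[gH_i]$ from the set of cells $gH_i$. The edges are
\[
g\sim gt_i\quad(i\le s),\qquad g\sim[gH_i]\quad(1\le i\le k),\qquad [gH_i]\sim h_i\quad(1\le i\le k),
\]
for all $g\in\Gamma$, and there are no others. The first relation is symmetric because $t_i^2=1$. The graph is connected: for $x\in H_i$ the cells $g$ and $gx$ are both adjacent to $[gH_i]$, and the $H_i$ generate $\Gamma$, so all cells lie in one component; every coset vertex is adjacent to a cell, and every hub to a coset vertex.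

The \emph{exits} of a cell $r$ are the sets
\[
E_i(r)=\{[rH_i],\,rt_i\}\quad(i\le s,\ \text{wide}),\qquad E_i(r)=\{[rH_i]\}\quad(i>s,\ \text{narrow}).
\]
They partition $N(r)$; see Figure~\ref{fig:exits}. The next lemma states facts (a) and (b) of Section~\ref{sec:grid} for $G$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) -- (-2.5,1) -- (-1,1) -- (0,0) -- (2,1);
\draw (-1,1) -- (-1,2.2);
\draw (2,1) -- (2,2.2);
\foreach \p in {(0,0),(-2.5,1),(-1,1),(2,1),(-1,2.2),(2,2.2)} \fill \p circle (2pt);
\node[below] at (0,0) {$r$};
\node[above] at (-2.5,1) {$rt_i$};
\node[above right] at (-1,1) {$[rH_i]$};
\node[above right] at (2,1) {$[rH_j]$};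
\node[above] at (-1,2.2) {$h_i$};
\node[above] at (2,2.2) {$h_j$};
\draw[dashed,rounded corners] (-3,0.75) rectangle (0.15,1.6);
\draw[dashed,rounded corners] (1.7,0.75) rectangle (3.15,1.6);
\node[left] at (-3,1.2) {$E_i(r)$};
\node[right] at (3.15,1.2) {$E_j(r)$};
\end{tikzpicture}
\caption{A wide exit $E_i(r)$ with $i\le s$ and a narrow exit $E_j(r)$ with $j>s$ of a cell $r$; other edges are omitted. A cop on the hub $h_j$ blocks the narrow exit from distance two. A single cop who threatens both vertices of the wide exit must stand on one of them, next to a robber on $r$.}
\label{fig:exits}
\end{figure}

\begin{lemma}\label{lem:exits}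
Let $r$ be a cell and let $v\ne r$ be a vertex.
\begin{enumerate}
\item[(a)] The vertex $v$ threatens at most one exit of $r$.
\item[(b)] If $i\le s$ and $v$ threatens both vertices of $E_i(r)$, then $v\in E_i(r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Case 1: $v=rg$ is a cell, $g\ne1$.} The cell $v$ threatens $[rH_i]$ if and only if $rgH_i=rH_i$, that is, $g\in H_i$. It threatens $rt_i$ if and only if $g=t_i$ or $g=t_it_j$ for some $j$, and here $j\ne i$ because $g\ne1$. So if $v$ threatens $E_i(r)$, then $g$ equals a reduced product $w$ of length $1$ or $2$ whose first factor lies in $H_i$. Suppose that $v$ also threatens $E_{i'}(r)$ with $i'\ne i$, and let $w'$ be the corresponding product. Write $w^{-1}$ as the product of the inverse factors in reverse order; its last factor lies in $H_i$, and the first factor of $w'$ lies in $H_{i'}$. So $w^{-1}w'$ is a reduced product of length between $2$ and $4$ with value $g^{-1}g=1$, contrary to \eqref{eq:star}. This proves (a). For (b), we have $g\in H_i$, and $g=t_i$ or $g=t_it_j$ with $j\ne i$. The second alternative gives $t_j=t_ig\in H_i$, which is false. So $v=rt_i\in E_i(r)$.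

\emph{Case 2: $v=[gH_j]$.} Here $N[v]=\{v,h_j\}\cup gH_j$, so the only coset vertex that $v$ threatens is $v$ itself. Suppose first that $v=[rH_j]$. For $i\ne j$, the vertex $v$ could threaten $E_i(r)$ only if $rt_i\in rH_j$, that is, $t_i\in H_j$, which is false. So $v$ threatens only $E_j(r)$, which contains $v$, and both claims hold. Suppose now that $v\ne[rH_j]$. Then $v$ threatens no vertex $[rH_i]$, so (b) holds vacuously, and $v$ threatens $E_i(r)$ if and only if $rt_i\in gH_j$. This is impossible for $i=j$, since $rt_j\in gH_j$ would give $gH_j=rt_jH_j=rH_j$. If $rt_i,rt_{i'}\in gH_j$ with $i,i',j$ pairwise distinct, then $t_it_{i'}=(rt_i)^{-1}(rt_{i'})\in H_j$, so $t_it_{i'}u=1$ for some $u\in H_j$. This is a reduced product of length $2$ (if $u=1$) or $3$, contrary to \eqref{eq:star}.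

\emph{Case 3: $v=h_j$.} The only neighbor of $r$ that $h_j$ threatens is $[rH_j]$, so both claims hold.
\end{proof}

A robber who leaves a cell through a coset vertex must be able to return to the cells, because the hub may be guarded. This is the reason for the choice $n=4k$.

\begin{lemma}\label{lem:coset}
Let $y=[aH_i]$ be a coset vertex. A vertex $v\ne y$ threatens at most two cells of $aH_i$. Consequently, if there are at most $2k-1$ cops and none is on $y$, then some cell of $aH_i$ is threatened by no cop.
\end{lemma}

\begin{proof}
A cell $v$ threatens the cells $v,vt_1,\dots,vt_s$. If $v\in aH_i$, then $vt_j\in aH_i$ forces $t_j\in H_i$ and so $j=i$; at most two cells of $aH_i$ are threatened. Let $v$ be a cell outside $aH_i$, and suppose that $vt_j,vt_{j'}\in aH_i$ with $j\ne j'$. Then $j,j'\ne i$, since $vt_i\in aH_i$ would give $v\in aH_i$. Also $t_jt_{j'}=(vt_j)^{-1}(vt_{j'})\in H_i$, so $t_jt_{j'}u=1$ for some $u\in H_i$, a reduced product of length $2$ or $3$. This contradicts \eqref{eq:star}, so $v$ threatens at most one cell of $aH_i$. A coset vertex $v=[bH_j]\ne y$ threatens the cells of $aH_i\cap bH_j$; this set is empty if $j=i$ and has at most one element if $j\ne i$, by \eqref{eq:cap}. A hub threatens no cell. The last statement follows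 from $2(2k-1)<4k=|aH_i|$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

\subsection*{The cops' strategy}
In the attacking game, place two cops on $h_i$ for each $i\le s$ and one cop on $h_i$ for each $i>s$, which makes $k+s$ cops. Every hub and every coset vertex is threatened, so the robber must start on a cell $r$. For each $i\le s$ both cops on $h_i$ move to $[rH_i]$, and all other cops pass. The robber's options are the vertices of $N[r]$.
\begin{itemize}
\item If he stays on $r$, a cop on $[rH_1]$ captures him. Such a cop exists because $s\ge1$.
\item If he moves to $rt_i$, a cop on $[rH_i]=[rt_iH_i]$ captures him.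
\item If he moves to $[rH_i]$ with $i\le s$, he eliminates one of the two cops there, and the other captures him.
\item If he moves to $[rH_i]$ with $i>s$, the cop on $h_i$ captures him.
\end{itemize}
Hence $\mathrm{cc}(G)\le k+s$. In the classical game the same strategy works with one cop on each hub, because in the third option the robber steps onto a cop and is captured. Hence $\mathrm{c}(G)\le k$.

\subsection*{The robber's strategy}
Let there be at most $k-1$ cops in the classical game, or at most $k+s-1$ cops in the attacking game. The number of cops never increases, so these bounds hold throughout, and there are always at most $2k-1$ cops. The robber will start, and end each move, on a safe cell or a safe coset vertex. In particular no cop is on his vertex when it is his turn.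

\emph{Start.} The $4k$ cosets $xH_1$ with $x\in H_2$ are pairwise distinct, since $xH_1=x'H_1$ gives $x^{-1}x'\in H_1\cap H_2=\{1\}$. So some vertex $[xH_1]$ carries no cop, and Lemma~\ref{lem:coset} gives a safe cell in $xH_1$.

\emph{Turn on a coset vertex $[aH_i]$.} Lemma~\ref{lem:coset} gives a cell of $aH_i$ that no cop threatens, and the robber moves there.

\emph{Turn on a cell $r$.} Let $m_i$ be the number of cops that threaten $E_i(r)$. By Lemma~\ref{lem:exits}(a), the sum $m_1+\dots+m_k$ is at most the number of cops. The robber has a safe move in each of two situations.
\begin{enumerate}
\item[(i)] \emph{$m_i=0$ for some $i$.} He moves to $[rH_i]$, which no cop threatens.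
\item[(ii)] \emph{$m_i=1$ for some $i\le s$, in the attacking game.} Let $v$ be the position of the cop who threatens $E_i(r)$. No other cop threatens a vertex of $E_i(r)$; in particular no other cop stands on $v$. If $v\notin E_i(r)$, then by Lemma~\ref{lem:exits}(b) one of the two vertices of $E_i(r)$ is not threatened by $v$, and he moves there. If $v\in E_i(r)$, he attacks the cop on $v$, and no remaining cop threatens $v$.
\end{enumerate}
In both situations his new vertex lies in $E_i(r)$, so it is a cell or a coset vertex. In the classical game $\sum_i m_i\le k-1$, so (i) applies. In the attacking game, if neither (i) nor (ii) applied, then $m_i\ge2$ for $i\le s$ and $m_i\ge1$ for $i>s$, so $\sum_i m_i\ge 2s+(k-s)=k+s$, which exceeds the number of cops. The robber evades forever in both games, so $\mathrm{c}(G)\ge k$ and $\mathrm{cc}(G)\ge k+s$. This proves Theorem~\ref{thm:A}. \qed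

\begin{remark}\label{rem:k1}
The hypothesis $k\ge2$ provides the safe start. For $k=s=1$ we would have $\Gamma=H_1$, and the only coset vertex would be adjacent to all cells and to the hub. Then $\mathrm{cc}(G)=1$ by Lemma~\ref{lem:basic}(c). This is why the pair $(1,2)$ is treated separately.
\end{remark}

\begin{remark}\label{rem:s0}
The hypothesis $s\ge1$ prevents the robber from passing. For $s=0$ the graph is still defined and Lemmas~\ref{lem:exits}(a) and~\ref{lem:coset} hold with the same proofs, but $k$ cops lose the attacking game. Indeed, let the robber be on a cell $r$ where (i) fails. Then $m_i=1$ for every $i$. If a cop stands on some $[rH_i]$, attacking her is safe; otherwise no cop is in $N[r]$, and passing is safe. So the pairs $(k,k)$ need a different graph.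
\end{remark}

\section{Graphs on which attacking does not help}\label{sec:B}

The surest way to make attacks useless is to capture the robber before he moves. By Lemma~\ref{lem:basic}, it suffices to find a graph with a dominating set of size $k$ and cop number at least $k$. We again use $k$ hubs, now as the dominating set. With $k-1$ cops some hub is empty, and the robber needs a safe neighbor in the territory of that hub. He has one if he has $k$ neighbors in every territory and each cop off the hubs threatens at most one of his neighbors. The second property holds in a graph without triangles and $4$-cycles, and the incidence graph of points and non-vertical lines in a finite plane can be cut into territories with the first property.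

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Let $q\ge k^2$ be a prime and let $\mathbb F_q$ be the field of integers modulo $q$. Partition $\mathbb F_q$ into sets $S_1,\dots,S_k$ with $|S_j|\ge k$ for all $j$. Let $V$ consist of \emph{points} $(x,y)$ and \emph{lines} $\ell_{m,b}$ with $x,y,m,b\in\mathbb F_q$, and join $(x,y)$ to $\ell_{m,b}$ if $y=mx+b$. The graph on $V$ is bipartite, so it has no triangle. If distinct points $(x,y)$ and $(x',y')$ lie on $\ell_{m,b}$, then $y-y'=m(x-x')$. This forces $x\ne x'$ and determines $m$, and then $b=y-mx$. So two points have at most one common line, and a $4$-cycle, which would consist of two points on two common lines, does not exist.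

The sets
\[
V_j=\{(x,y):x\in S_j\}\cup\{\ell_{m,b}:m\in S_j\}\qquad(1\le j\le k)
\]
partition $V$. The neighbors of $(x,y)$ are the lines $\ell_{m,\,y-mx}$, one for each $m$, and the neighbors of $\ell_{m,b}$ are the points $(x,mx+b)$, one for each $x$. Hence every vertex of $V$ has exactly $|S_j|\ge k$ neighbors in $V_j$, for every $j$. Let $G$ be obtained by adding hubs $h_1,\dots,h_k$, where $h_j$ is adjacent to exactly the vertices of $V_j$. Every vertex of $V$ is adjacent to a hub, and any two hubs $h_i,h_j$ are joined through a vertex of $V_i$ and one of its neighbors in $V_j$. So $G$ is connected.

The hubs form a dominating set, so $\mathrm{c}(G)\le\mathrm{cc}(G)\le k$ by Lemma~\ref{lem:basic}. It remains to show that $k-1$ cops lose the classical game. We claim that if $r\in V$ carries no cop, then $r$ has a neighbor in $V$ that no cop threatens. Choose $j$ such that $h_j$ carries no cop. A cop on another hub $h_i$ threatens only $h_i$ and the vertices of $V_i$, so she threatens no vertex of $V_j$. A cop on $v\in V\setminus\{r\}$ threatens at most one vertex of $N(r)\cap V$: if $v\sim r$, it is $v$ itself, because $V$ contains no triangle; otherwise it is a common neighbor of $v$ and $r$ in $V$, and there is at most one because $V$ contains no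 $4$-cycle. So at most $k-1$ of the at least $k$ vertices of $N(r)\cap V_j$ are threatened, which proves the claim.

Since $|V|=2q^2>k-1$, some vertex of $V$ carries no cop at the start, and the claim gives a safe start in $V$. At each later turn the robber's own vertex carries no cop, and the claim gives a safe move within $V$. Hence $\mathrm{c}(G)\ge k$, and $\mathrm{c}(G)=\mathrm{cc}(G)=k$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CHM}
Alexander Clow, Melissa A. Huggan and M.E. Messinger,
\emph{Cops and Attacking Robbers with Cycle Constraints},
arXiv:2408.02225 (2024).

\end{thebibliography}
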